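# Domination and the essential spectral radius: a geometric-mean bound

## 1. The inequality $r_{\rm ess}(S)\le r_{\rm ess}(T)$, tested on diagonal operators and on Walsh functions

Let $E$ be a Banach lattice and let $S,T\colon E\to E$ be bounded linear operators with
$$|Sx|\le T|x|\qquad\text{for every }x\in E. \tag{1}$$
Then $\|Sx\|\le\|T|x|\|\le\|T\|\,\|x\|$, so $\|S\|\le\|T\|$. Applying (1) repeatedly gives
$$|S^nx|\le T|S^{n-1}x|\le\cdots\le T^n|x|, \tag{2}$$
so $\|S^n\|\le\|T^n\|$ and the spectral radii satisfy $r(S)\le r(T)$. Having seen this, one guesses that the same holds modulo compact operators: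
$$r_{\rm ess}(S)\le r_{\rm ess}(T)\,? \tag{3}$$

Let us fix the terms.

**Definition (domination).** $S$ is *dominated by* $T$ if (1) holds. Then $T$ is positive, that is, it maps positive vectors to positive vectors. We write $S\le T$ if $T-S$ is positive. If $0\le S\le T$, then $|Sx|\le S|x|\le T|x|$, so $S$ is dominated by $T$.

Example: on $\ell_2$, with operators given by matrices, $S$ is dominated by $T$ if and only if $|s_{ij}|\le t_{ij}$ for all $i,j$. Indeed, (1) with $x=e_j$ gives $|s_{ij}|\le t_{ij}$, and conversely $|(Sx)_i|\le\sum_j|s_{ij}||x_j|\le\sum_jt_{ij}|x_j|$.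

**Definition (essential spectrum).** $\sigma_{\rm ess}(T)$ and $r_{\rm ess}(T)$ are the spectrum and the spectral radius of the image of $T$ in the Calkin algebra $\mathcal L(E)/\mathcal K(E)$, where $\mathcal K(E)$ is the ideal of compact operators. For real scalars one first complexifies. We write $\|T\|_{\rm ess}=\inf\{\|T-K\|:K\in\mathcal K(E)\}$ for the norm in that algebra, so $r_{\rm ess}(T)=\lim_n\|T^n\|_{\rm ess}^{1/n}$. The operator $T$ is *essentially quasinilpotent* if $r_{\rm ess}(T)=0$. If $\dim E<\infty$, every operator is compact and all essential radii are $0$ by convention.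

By Atkinson's theorem, $\lambda\notin\sigma_{\rm ess}(T)$ if and only if $\lambda-T$ is Fredholm. In particular, an eigenvalue of infinite multiplicity lies in $\sigma_{\rm ess}(T)$. Example: on $\ell_2\oplus\ell_2$ the map $(x,y)\mapsto(0,x)$ is not compact, but its square is $0$, so it is essentially quasinilpotent.

**Definition (AM-compact).** An operator is *order bounded* if it maps order intervals $[-u,u]$, $u\in E_+$, into order intervals. An order bounded operator is *AM-compact* if it maps order intervals into precompact sets. A dominated operator is always order bounded, since $S[-u,u]\subset[-Tu,Tu]$.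

Example: the identity of $\ell_2$ is AM-compact. For $|x|\le u$ the tails satisfy $\sum_{i>N}|x_i|^2\le\sum_{i>N}u_i^2$, which is uniformly small, and the first $N$ coordinates are bounded. The identity of an $L_2$-space carrying independent random signs $x_1,x_2,\dots$ is not AM-compact, because $x_i\in[-1,1]$ and $\|x_i-x_j\|_2=\sqrt2$ for $i\ne j$.

The weakest interesting consequence of (3) is a question from Vladimir G. Troitsky, "Measures of non-compactness of operators on Banach lattices", arXiv:math/0210088 (2002), described there as not known as far as its author knows: if $S$ is dominated by $T$ and $r_{\rm ess}(T)=0$, must $r_{\rm ess}(S)=0$? Three facts are given with the question: (i) if $S$ is dominated by a compact operator, then $r_{\rm ess}(S)=0$; (ii) (de Pagter and Schep) if $0\le S\le T$ and $S$ is AM-compact, then $r_{\rm ess}(S)\le r_{\rm ess}(T)$; (iii) there are $0\le S\le T$, not AM-compact, with $r_{\rm ess}(S)>r_{\rm ess}(T)$. So (3) cannot hold in general. Our proof will use none of the three. Let us see for ourselves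 where (3) holds and how it fails.

*Diagonal operators on $\ell_2$.* Let $T=\operatorname{diag}(t_i)$ with $t_i\ge0$. If $S$ is dominated by $T$, the matrix criterion forces $S=\operatorname{diag}(s_i)$ with $|s_i|\le t_i$. Put $\ell=\limsup t_i$. Removing finitely many entries of $S$ leaves an operator of norm at most $\ell+\varepsilon$, so $r_{\rm ess}(S)\le\ell$; likewise $r_{\rm ess}(T)\le\ell$. Choose $t_{i_k}\to\ell$. Replacing these entries by $\ell$ changes $T$ by a compact operator and makes $\ell$ an eigenvalue of infinite multiplicity, so $r_{\rm ess}(T)=\ell$. Thus (3) holds here.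

*A compact power.* Suppose $T^k$ is compact. By (2), $S^k$ is dominated by $T^k$, so fact (i) gives $r_{\rm ess}(S)^k=r_{\rm ess}(S^k)=0$. Again (3) holds. If $T$ is only essentially quasinilpotent, this argument no longer applies: $T^n$ is close to a compact operator $K$, but $S^n$ need not be dominated by $K$, which need not even be positive.

*Walsh-diagonal operators.* Let $X=\{\pm1\}^{\mathbb N}$ with Haar measure $dx$. The characters $w_F(x)=\prod_{i\in F}x_i$, $F\subset\mathbb N$ finite, form an orthonormal basis of $L_2(X)$. For $c\in[-1,1]$ let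
$$\mu_c=\bigotimes_i\Big(\tfrac{1+c}2\delta_1+\tfrac{1-c}2\delta_{-1}\Big),\qquad (M_cf)(y)=\int_Xf(y\xi)\,d\mu_c(\xi).$$
Under $\mu_c$ the coordinates $\xi_i$ are independent with mean $c$, so
$$M_cw_F=w_F\prod_{i\in F}\int\xi_i\,d\mu_c=c^{|F|}w_F .$$
The operator $M_c$ is positive, and it is a contraction of $L_2(X)$ because $\|M_cf\|_2^2\le\iint|f(y\xi)|^2\,d\mu_c(\xi)\,dy=\|f\|_2^2$. Let $0<t<r$, put $c=\sqrt{t/r}\in(0,1)$, and set
$$T=\tfrac r2(M_c+M_{-c}),\qquad S=\tfrac r2(M_c-M_{-c}). \tag{4}$$
Then $|Sf|\le\tfrac r2(|M_cf|+|M_{-c}f|)\le T|f|$, so $S$ is dominated by $T$. Both operators are diagonal in the basis $(w_F)$: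

* $T$ multiplies $w_F$ by $rc^{|F|}$ if $|F|$ is even and by $0$ if $|F|$ is odd;
* $S$ multiplies $w_F$ by $rc^{|F|}$ if $|F|$ is odd and by $0$ if $|F|$ is even.

The value $r$ of $T$ occurs only at $F=\emptyset$, on a one-dimensional space. After removing it, the largest value is $rc^2$, at $|F|=2$, with infinite multiplicity. So $r(T)=r$ and $r_{\rm ess}(T)=rc^2=t$. The largest value of $S$ is $rc$, at $|F|=1$, with infinite multiplicity. So
$$r(T)=r,\qquad r_{\rm ess}(T)=t,\qquad r_{\rm ess}(S)=rc=\sqrt{tr}>t. \tag{5}$$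

The guess (3) is false, and since $r_{\rm ess}(S)/r_{\rm ess}(T)=\sqrt{r/t}$ is unbounded, no constant in front repairs it. But if we keep $r$ fixed and let $t\to0$ in order to refute the weaker statement, then $r_{\rm ess}(S)=\sqrt{tr}\to0$ as well. The example points to a geometric mean of $r_{\rm ess}(T)$ and $r(T)$, and that is the truth.

## 2. The bound by $\sqrt{r_{\rm ess}(T)\,r(T)}$ and its sharpness

For a seminorm $p$ and a $p$-bounded set $A$, let $\alpha_p(A)$ be the **Kuratowski measure of noncompactness**: the infimum of those $d$ such that $A$ is a finite union of sets of $p$-diameter at most $d$. Write $\alpha$ when $p=\|\cdot\|$. Let $B=B_E$ be the closed unit ball, and for $u\in E_+$ put $[u]=\{x\in E:|x|\le u\}$. Example: the random signs $x_1,x_2,\dots$ have pairwise $L_2$-distance $\sqrt2$; in any finite cover some set contains two of them, so $\alpha(\{x_i\})=\sqrt2$.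

We shall use these properties freely:

* $\alpha_p$ is monotone, $\alpha_p(\lambda A)=|\lambda|\alpha_p(A)$, and $\alpha(A)=0$ if and only if $A$ is precompact.
* $\alpha_p(A+A')\le\alpha_p(A)+\alpha_p(A')$: if $A=\bigcup A_i$ and $A'=\bigcup A_j'$, use the sets $A_i+A_j'$.
* $\alpha(VB)\le2\|V\|_{\rm ess}$: if $V=K+R$ with $K$ compact, then $VB\subset KB+RB$, so $\alpha(VB)\le0+2\|R\|$.

Put
$$\kappa(T)=\sup_{u\in E_+}\limsup_n\alpha(T^n[u])^{1/n}.$$
Since $[u]\subset\|u\|B$, we have $\alpha(T^n[u])\le2\|u\|\,\|T^n\|_{\rm ess}$, hence $\kappa(T)\le r_{\rm ess}(T)$.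

**Theorem 1.** Let $E$ be any (real or complex) Banach lattice and let $S$ be dominated by $T$. Then
$$r_{\rm ess}(S)\le\max\Big\{r_{\rm ess}(T),\sqrt{\kappa(T)\,r(T)}\Big\}\le\sqrt{r_{\rm ess}(T)\,r(T)} .$$
In particular, $r_{\rm ess}(T)=0$ implies $r_{\rm ess}(S)=0$.

**Corollary 2.** If $S$ is dominated by $T$ and some power of $T$ is AM-compact, or $S$ is AM-compact, then $r_{\rm ess}(S)\le r_{\rm ess}(T)$.

**Theorem 3.** For all $0\le t\le r$ there are $S$ dominated by $T$ on an $L_2$-space with $r_{\rm ess}(T)=t$, $r(T)=r$, $r_{\rm ess}(S)=\sqrt{tr}$. For positive operators the constant $1$ is still optimal: for $0<t<r$ and $n\in\mathbb N$ there are $0\le S\le T$ with $r_{\rm ess}(T)=t$, $r(T)=r$, $r_{\rm ess}(S)=2^{-1/n}\sqrt{tr}$.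

So the answer to the question is yes, on every real or complex Banach lattice.

**Reduction to complex scalars.** The purpose is to have one setting for the proof. Let $E$ be real with complexification $E_{\mathbb C}$, where $|z|=\sup_\theta\mathrm{Re}(e^{i\theta}z)$ and $\|z\|=\||z|\|$. If (1) holds on $E$, then for $z\in E_{\mathbb C}$ and every $\theta$,
$$\mathrm{Re}(e^{i\theta}S_{\mathbb C}z)=S(\mathrm{Re}\,e^{i\theta}z)\le T|\mathrm{Re}\,e^{i\theta}z|\le T|z| .$$
The supremum over $\theta$ gives $|S_{\mathbb C}z|\le T|z|$. Since $[-u,u]\subset[u]_{E_{\mathbb C}}\subset[-u,u]+i[-u,u]$, we have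
$$\alpha(T^n[-u,u])\le\alpha(T_{\mathbb C}^n[u]_{E_{\mathbb C}})\le2\alpha(T^n[-u,u]),$$
so $\kappa(T)$ is the same in $E$ and in $E_{\mathbb C}$. The inclusion also shows that AM-compactness of $S$ or $T^k$ passes to the complexification. From now on $E$ is a complex Banach lattice.

**Lattice facts.** These are standard and can be found in Schaefer, *Banach Lattices and Positive Operators*.

* (Kakutani) For $u\in E_+$, $u\neq0$, the principal ideal $E_u=\{x:|x|\le\lambda u\text{ for some }\lambda\}$ is isomorphic to some $C(K)$ with $u\leftrightarrow1$, moduli and conjugation being preserved. The same holds for principal ideals of the Banach lattice $E^*$. Thus inside $E_u$ we may multiply vectors. Example: in $L_2(X)$ with $u=1$, the ideal $E_u$ is $L_\infty(X)$ with its usual product.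
* For $g\in E^*$, $\varphi\in E^*_+$: $|g|\le\varphi$ if and only if $|g(x)|\le\varphi(|x|)$ for all $x$. Also $|g(x)|\le|g|(|x|)$.
* (Decomposition) If $|v|\le w+|z|$ with $w\ge0$, then $v=v_1+v_2$ with $|v_1|\le w$ and $|v_2|\le|z|$. To see this, let $e=w+|z|$ (if $e=0$, all is trivial) and work in $E_e\cong C(K)$ with $e\leftrightarrow1$. There $0\le w\le1$, $|v|\le1$, $|z|=1-w$, and $v_1=vw$, $v_2=v(1-w)$ do it.

## 3. Controlling $r_{\rm ess}(V)$ by the sets $V^nB$

We need a bridge from measures of noncompactness to the essential spectrum.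

**Lemma A.** If $V$ is a bounded operator on a complex Banach space, then $r_{\rm ess}(V)\le\liminf_n\alpha(V^nB)^{1/n}$.

*Proof.* Let $|\lambda|$ exceed the right side. We must show that $\lambda-V$ is Fredholm.

**Step 1: a set contraction.** The purpose is to normalize. Choose $n\ge1$ with $\alpha(V^nB)<|\lambda|^n$ and put $W=\lambda^{-n}V^n$, $k=\alpha(WB)<1$. A set of diameter at most $d$ lies in some $a+dB$, so its image under $W$ lies in $Wa+d\,WB$. Hence $\alpha(WA)\le k\,\alpha(A)$ for every bounded $A$.

**Step 2: $I-sW$ is upper semi-Fredholm for $0\le s\le1$.** The purpose is to have a path of semi-Fredholm operators from $I$ to $I-W$. Let $(x_j)$ be bounded and suppose $y_j=(I-sW)x_j$ converges. From $x_j=y_j+sWx_j$ we get $\alpha(\{x_j\})\le0+sk\,\alpha(\{x_j\})$, and $sk<1$, so $\alpha(\{x_j\})=0$ and $(x_j)$ has a convergent subsequence. Taking $x_j$ in the unit ball of $\ker(I-sW)$ shows that this ball is compact, so the kernel is finite-dimensional. Let $M$ be a closed complement of the kernel. If $I-sW$ were not bounded below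 on $M$, there would be $x_j\in M$ with $\|x_j\|=1$ and $(I-sW)x_j\to0$; a subsequence converges to some $x\in M$ with $\|x\|=1$ and $(I-sW)x=0$, which is impossible. So the range is closed.

**Step 3: the index.** The purpose is to get finite codimension. The index is locally constant on semi-Fredholm operators (Kato), and $s\mapsto I-sW$ is norm continuous. At $s=0$ the index is $0$, so it is $0$ at $s=1$. Thus $I-W$ is Fredholm, and so is $\lambda^n-V^n=\lambda^n(I-W)$.

**Step 4: back to $V$.** We have $\lambda^n-V^n=(\lambda-V)\sum_{i=0}^{n-1}\lambda^{n-1-i}V^i$ with commuting factors. In an algebra with unit, a commuting factor of an invertible element is invertible. So the image of $\lambda-V$ in the Calkin algebra is invertible and $\lambda\notin\sigma_{\rm ess}(V)$. $\square$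

## 4. Squeezing $S^a$ between an order interval and a functional

The natural plan is this: use that $T^a$ is nearly compact to show that $S^a$ nearly maps $B$ into one order interval $[w]$, and that the norm of $S^ax$ is nearly controlled by one functional $\varphi$. Then only the noncompactness of $S^n[w]$ measured by $\varphi$ matters. For $\varphi\in E^*_+$ put
$$p_\varphi(x)=\varphi(|x|),$$
which is a seminorm. Example: for $E=L_2(X)$ and $\varphi(f)=\int f\,dx$, $p_\varphi$ is the $L_1$-norm.

Let $t=r_{\rm ess}(T)$ and let $\theta>t$.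

**Step 1: choice of $a$.** We want one power of $T$ close to a compact operator. Since $\|T^a\|_{\rm ess}^{1/a}\to t<\theta$, there is $a\in\mathbb N$ with $\|T^a\|_{\rm ess}<\theta^a/2$. Write $T^a=K+R$ with $K$ compact, $\|R\|<\theta^a/2$.

**Step 2: there is $w\in E_+$ with $S^aB\subset[w]+\theta^aB$.** This squeezes the image of the ball. Cover $KB$ by finitely many balls of radius $\theta^a/2$ with centers $y_i$, and put $w=\sum_i|y_i|$. For $x\in B$ the vector $K|x|$ is within $\theta^a/2$ of some $y_i$, so $T^a|x|=y_i+z$ with $\|z\|\le\theta^a$. By (2), $|S^ax|\le T^a|x|\le w+|z|$. The decomposition property gives $S^ax=v_1+v_2$ with $|v_1|\le w$ and $\|v_2\|\le\|z\|\le\theta^a$.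

**Step 3: there is $\varphi\in E^*_+$ with $\|S^ax\|\le\varphi(|x|)+\theta^a\|x\|$ for all $x\in E$.** This is the dual squeeze. We have $(T^a)^*=K^*+R^*$ with $K^*$ compact (Schauder). Cover $K^*B_{E^*}$ by finitely many balls of radius $\theta^a/2$ with centers $\chi_i$, and put $\varphi=\sum_i|\chi_i|$. For $\|\psi\|\le1$ we get $(T^a)^*\psi=\chi_i+\zeta$ for some $i$, with $|\chi_i|\le\varphi$ and $\|\zeta\|\le\theta^a$. The norm of the positive vector $T^a|x|$ is a supremum over positive functionals, so
$$\|S^ax\|\le\|T^a|x|\|=\sup_{\psi\ge0,\ \|\psi\|\le1}\big((T^a)^*\psi\big)(|x|)\le\varphi(|x|)+\theta^a\|x\| .$$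

**Step 4: recursions.** We now turn the squeezes into inequalities for
$$\alpha_n=\alpha(S^nB),\qquad\beta_n=\alpha(S^n[w]),\qquad\gamma_n=\alpha_{p_\varphi}(S^n[w]).$$
Let $n\ge a$. By Step 2, $S^nB\subset S^{n-a}[w]+\theta^aS^{n-a}B$. Next, given $\varepsilon>0$, cover $S^{n-a}[w]$ by finitely many sets of $p_\varphi$-diameter at most $\gamma_{n-a}+\varepsilon$ and also by finitely many sets of norm diameter at most $\beta_{n-a}+\varepsilon$, and intersect the two covers. For $x,y$ in one intersection, Step 3 gives $\|S^a(x-y)\|\le\gamma_{n-a}+\varepsilon+\theta^a(\beta_{n-a}+\varepsilon)$. Let $\varepsilon\to0$. Altogether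
$$\alpha_n\le\beta_{n-a}+\theta^a\alpha_{n-a},\qquad\beta_n\le\gamma_{n-a}+\theta^a\beta_{n-a}\qquad(n\ge a). \tag{6}$$

**Step 5: what the recursions give.** The purpose is to isolate the one missing estimate. We claim:
$$\text{if }q>\theta\text{ and }\gamma_n\le Cq^n\text{ for all }n\ge0,\text{ then }r_{\rm ess}(S)\le q. \tag{7}$$
Write $n=ja+s$ with $0\le s<a$ and iterate the second inequality of (6):
$$\beta_n\le\sum_{i=0}^{j-1}\theta^{ai}\gamma_{n-(i+1)a}+\theta^{ja}\beta_s\le Cq^{n-a}\sum_{i=0}^{j-1}(\theta/q)^{ai}+q^{ja}\beta_s\le C'q^n,$$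
where $C'=Cq^{-a}\big(1-(\theta/q)^a\big)^{-1}+\max_{0\le s<a}q^{-s}\beta_s$. The first inequality of (6) has the same form with $(\alpha_n,\beta_n)$ in place of $(\beta_n,\gamma_n)$, so $\alpha_n\le C''q^n$. Lemma A gives $r_{\rm ess}(S)\le q$.

**Proof of Corollary 2 when $S$ is AM-compact.** Here nothing is missing. The set $S[w]$ is precompact, hence so is $S^n[w]=S^{n-1}(S[w])$ for $n\ge1$, and $\gamma_n=0$ for $n\ge1$. Given $q>t$, choose $\theta\in(t,q)$; then (7) applies with $C=\gamma_0$, and $r_{\rm ess}(S)\le q$. Let $q\downarrow t$. $\square$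

**The point where the plan stops.** In general we must bound $\gamma_n$ by quantities belonging to $T$. Two bounds come to mind. First, $S^n[w]$ has $p_\varphi$-diameter at most $2\varphi(T^nw)$, but this only gives growth rate $r(T)$. Second, since $\alpha(T^n[w])$ decays at rate at most $\kappa(T)\le r_{\rm ess}(T)$, one would like a linear comparison
$$\alpha_{p_\varphi}(S^n[u])\le C\,\alpha(T^n[u])\quad\text{with }C\text{ independent of }n.$$
This is false. Take (4), $u=1$ and $\varphi(f)=\int f\,dx$. On one side, $T^n$ is the sum of a rank-one operator and an operator of norm $(rc^2)^n$, and $[1]\subset B$, so $\alpha(T^n[1])\le2(rc^2)^n$. On the other side, $S^n[1]$ contains the functions $S^nx_i=(rc)^nx_i$. Since $|x_i-x_j|$ takes the values $0$ and $2$ with probability $\frac12$ each, these have mutual $p_\varphi$-distance $(rc)^n$, so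
$$\alpha_{p_\varphi}(S^n[1])\ge(rc)^n .$$
The ratio of the two sides is at least $\frac12c^{-n}$, which is unbounded.

The same example suggests what to prove. We have $\varphi(T^n1)=r^n$ and $\|\varphi\|=1$, and the geometric mean of $r^n$ and $(rc^2)^n$ is exactly $(rc)^n$.

## 5. Products of two oscillating functions: the key estimate

Why is a geometric mean natural? In example (4), $T$ kills each sign $x_k$, while $S$ does not. But $T$ does see products of two signs: $T(x_nx_p)=rc^2x_nx_p$. Let us write the operators as measures. On $X\times X$ define $\tau$ by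
$$\int F\,d\tau=\tfrac r2\int_X\int_XF(y\xi,y)\,d(\mu_c+\mu_{-c})(\xi)\,dy,$$
so that $\int f(x)g(y)\,d\tau=\int(Tf)g\,dy$. By the strong law of large numbers, $\frac1N\sum_{i\le N}\xi_i\to\pm c$ almost surely under $\mu_{\pm c}$. So, with $h=\pm1$ where $\frac1N\sum_{i\le N}x_iy_i\to\pm c$, we have $\int f(x)g(y)h\,d\tau=\int(Sf)g\,dy$. Let $F_k(x,y)=x_ky_k$; at $(x,y)=(y\xi,y)$ this is $\xi_k$. Then
$$\int F_kh\,d\tau=\int(Sx_k)x_k=rc,\qquad\int F_nF_p\,d\tau=\int T(x_nx_p)\,x_nx_p=rc^2\quad(n\ne p).$$
The sequence $x_k$ tends weakly to $0$ in $L_2(\tau)$, but $F_k$ does not: under $\mu_{\pm c}$ the functions $\xi_k\mp c$ are bounded and orthogonal, so $F_k\to F=ch$ weakly. And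
$$rc=\int Fh\,d\tau\le\tau(X\times X)^{1/2}\Big(\int|F|^2d\tau\Big)^{1/2}=r^{1/2}(rc^2)^{1/2},$$
with equality. The Cauchy–Schwarz inequality produces the geometric mean: the total mass is $\varphi(T1)$, and $\int|F|^2$ is a limit of pairings of $T(x_nx_p)$, which involve $T$ only.

In general the test functionals must depend on $k$, and we only know that $T^m$ maps order intervals to sets of small measure of noncompactness. The plan is nevertheless the same: represent $S^m$ and $T^m$ by measures, take the weak limit $F$ of (oscillating function)$\,\otimes\,$(test functional), and bound $\int|F|^2$ by the noncompactness of $T^m$ on *products* of oscillating functions.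

**Lemma B.** Let $S$ be dominated by $T$, $u\in E_+$, $\varphi\in E^*_+$, $m\in\mathbb N$. Then
$$\alpha_{p_\varphi}(S^m[u])\le4\sqrt{\varphi(T^mu)\,\|\varphi\|\,\alpha(T^m[u])}.$$

*Proof.* We may assume $u,\varphi\ne0$. Identify $E_u\cong C(K_1)$ with $u\leftrightarrow1$ and $(E^*)_\varphi\cong C(K_2)$ with $\varphi\leftrightarrow1$. On $C(K_1)\times C(K_2)$ consider the bilinear forms
$$\tau(f,g)=g(T^mf),\qquad\sigma(f,g)=g(S^mf).$$
The form $\tau$ is positive: $\tau(f,g)\ge0$ for $f,g\ge0$. By (2),
$$|\sigma(f,g)|\le|g|(|S^mf|)\le|g|(T^m|f|)=\tau(|f|,|g|),$$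
and in the same way $|\tau(f,g)|\le\tau(|f|,|g|)$. Put $M=\tau(1,1)=\varphi(T^mu)$; then both forms are bounded by $M\|f\|_\infty\|g\|_\infty$.

**Step 1: representing measures.** The purpose is to replace the two forms by integrals. We claim that there are a positive Radon measure on $K_1\times K_2$, again denoted $\tau$, and a function $h\in L_\infty(\tau)$ with $|h|\le1$ such that
$$\tau(f,g)=\int f\otimes g\,d\tau,\qquad\sigma(f,g)=\int(f\otimes g)\,h\,d\tau. \tag{8}$$

For a finite sum $F=\sum_if_i\otimes g_i$ let $\Lambda_\sigma(F)=\sum_i\sigma(f_i,g_i)$ and $\Lambda_\tau(F)=\sum_i\tau(f_i,g_i)$. These are well defined, since a bilinear form induces a linear functional on the algebraic tensor product, which embeds in $C(K_1\times K_2)$.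

Let $\varepsilon>0$. By compactness, finitely many of the open sets $\{x:|f_i(x)-f_i(x')|<\varepsilon\ \forall i\}$, $x'\in K_1$, cover $K_1$. A partition of unity subordinate to this cover consists of continuous functions $p_k\ge0$ with $\sum_kp_k=1$, together with points $x_k$ such that $|f_i(x)-f_i(x_k)|\le\varepsilon$ for all $i$ whenever $p_k(x)\ne0$. Put $G_k=\sum_if_i(x_k)g_i=F(x_k,\cdot)$. Since $\|f_i-\sum_kf_i(x_k)p_k\|_\infty\le\varepsilon$,
$$\Big|\Lambda_\sigma(F)-\sum_k\sigma(p_k,G_k)\Big|=\Big|\sum_i\sigma\Big(f_i-\sum_kf_i(x_k)p_k,\ g_i\Big)\Big|\le\varepsilon M\sum_i\|g_i\|_\infty, \tag{9}$$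
$$\Big|\sum_k\sigma(p_k,G_k)\Big|\le\sum_k\tau(p_k,|G_k|)\le\|F\|_\infty\sum_k\tau(p_k,1)=M\|F\|_\infty. \tag{10}$$
Both lines hold with $\tau$ in place of $\sigma$ on the left. Letting $\varepsilon\to0$ gives $|\Lambda_\tau(F)|\le M\|F\|_\infty$. By the Stone–Weierstrass theorem such $F$ are dense, so $\Lambda_\tau$ extends to $C(K_1\times K_2)$ with norm at most $M=\Lambda_\tau(1)$. A functional whose norm equals its value at $1$ is positive, so by Riesz it is a positive Radon measure $\tau$, of total mass $M$. This is the first half of (8).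

For the second half, estimate the middle term of (10) more carefully. Where $p_k(x)\ne0$ we have $|F(x_k,y)-F(x,y)|\le\varepsilon\sum_i|g_i(y)|$, hence
$$\sum_k\tau(p_k,|G_k|)=\int\sum_kp_k(x)|F(x_k,y)|\,d\tau(x,y)\le\int|F|\,d\tau+\varepsilon M\sum_i\|g_i\|_\infty .$$
With (9) and $\varepsilon\to0$ this gives $|\Lambda_\sigma(F)|\le\int|F|\,d\tau$. Such $F$ are dense in $L_1(\tau)$, so $\Lambda_\sigma$ extends to a functional of norm at most $1$ on $L_1(\tau)$, given by some $h\in L_\infty(\tau)$ with $|h|\le1$.

**Step 2: oscillating vectors and test functionals.** The purpose is to choose sequences that witness the noncompactness of $S^m[u]$. Suppose $0<2c<\alpha_{p_\varphi}(S^m[u])$; if there is no such $c$, nothing is to be proved. There are $f_1,f_2,\ldots\in[u]$ with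
$$p_\varphi(S^mf_n-S^mf_k)\ge c\qquad(n\ne k).$$
Indeed, if $f_1,\dots,f_n$ are chosen and no further choice were possible, every point of $S^m[u]$ would be within $p_\varphi$-distance less than $c$ of one of $S^mf_1,\dots,S^mf_n$, and $S^m[u]$ would be a finite union of sets of $p_\varphi$-diameter at most $2c$, a contradiction.

In $C(K_1)$ we have $|f_n|\le1$. So, after passing to a subsequence, $f_n\otimes1$ converges weakly in $L_2(\tau)$. Put $d_k=f_{2k}-f_{2k+1}$. Then
$$|d_k|\le2,\qquad d_k\otimes1\to0\text{ weakly in }L_2(\tau),\qquad p_\varphi(S^md_k)\ge c.$$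
The functional $\lambda S^md_k\mapsto\lambda\,p_\varphi(S^md_k)$ on the span of $S^md_k$ is dominated by $p_\varphi$. By Hahn–Banach it extends to a functional $g_k$ on $E$ with $|g_k(x)|\le\varphi(|x|)$ for all $x$. So $g_k\in E^*$, $|g_k|\le\varphi$, and
$$g_k(S^md_k)=p_\varphi(S^md_k)\ge c. \tag{11}$$
Thus $g_k\in C(K_2)$ with $|g_k|\le1$. Let $F_k=d_k\otimes g_k$, so $|F_k|\le2$. After a further subsequence,
$$F_k\to F,\qquad1\otimes g_k\to g\qquad\text{weakly in }L_2(\tau),$$
and $|g|\le1$ almost everywhere, since the functions bounded by $1$ form a convex closed, hence weakly closed, set.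

**Step 3: using the noncompactness of $T^m$ on products.** The purpose is to make $T^m(d_n\overline{d_p})$ nearly independent of $p$. Let $\varepsilon>0$ and $D=4\alpha(T^m[u])+\varepsilon$. Products are taken in $C(K_1)\cong E_u$. Since $|d_n\overline{d_p}|\le4$, all vectors $T^m(d_n\overline{d_p})$ lie in $T^m[4u]$, and $\alpha(T^m[4u])=4\alpha(T^m[u])<D$. So $T^m[4u]$ is a union of finitely many sets $A_1,\dots,A_l$ of norm diameter at most $D$.

Start with $N_0=\mathbb N$ and any $n_1$. Given $n_j\in N_{j-1}$, there are infinitely many $p\in N_{j-1}$ and finitely many $A_i$, so there is an infinite set $N_j\subset N_{j-1}$ such that all $T^m(d_{n_j}\overline{d_p})$, $p\in N_j$, lie in the same $A_i$. Choose $n_{j+1}\in N_j$ with $n_{j+1}>n_j$. For $i>j$ we have $n_i\in N_{i-1}\subset N_j$. Keep only the indices $n_1<n_2<\cdots$ and relabel: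
$$\|T^m(d_n\overline{d_p})-T^m(d_n\overline{d_{n'}})\|\le D\qquad(n<p<n'). \tag{12}$$
All weak limits of Step 2 persist.

**Step 4: $\int|F|^2\,d\tau\le D\|\varphi\|$.** This is the heart of the proof: we decouple $d_{n'}$ from $g_{n'}$. Let $n<p<n'$. The product $g_n\overline{g_{n'}}$, taken in $C(K_2)\cong(E^*)_\varphi$, satisfies $|g_n\overline{g_{n'}}|\le\varphi$, so its norm in $E^*$ is at most $\|\varphi\|$. By (8) and (12),
$$\begin{aligned}\Big|\int F_n\overline{F_{n'}}\,d\tau\Big|&=\big|\langle T^m(d_n\overline{d_{n'}}),\,g_n\overline{g_{n'}}\rangle\big|\\&\le D\|\varphi\|+\big|\langle T^m(d_n\overline{d_p}),\,g_n\overline{g_{n'}}\rangle\big|\\&=D\|\varphi\|+\Big|\int d_n(x)\overline{d_p(x)}\,g_n(y)\overline{g_{n'}(y)}\,d\tau\Big| .\end{aligned}$$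
Now take three limits, in this order.

First let $n'\to\infty$ with $n,p$ fixed. Since $F_{n'}\to F$ and $1\otimes g_{n'}\to g$ weakly and the other factors are bounded,
$$\Big|\int F_n\overline F\,d\tau\Big|\le D\|\varphi\|+\Big|\int d_n\overline{d_p}\,g_n\overline g\,d\tau\Big| .$$
Next let $p\to\infty$ with $n$ fixed. The function $d_ng_n\overline g$ is in $L_2(\tau)$ and does not depend on $p$, and $d_p\otimes1\to0$ weakly, so the last integral tends to $0$. Thus $|\int F_n\overline F\,d\tau|\le D\|\varphi\|$. Finally let $n\to\infty$; since $F_n\to F$ weakly, $\int|F|^2\,d\tau\le D\|\varphi\|$.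

**Step 5: conclusion by Cauchy–Schwarz.** We feed this into (11). By (8), $c\le g_n(S^md_n)=\sigma(d_n,g_n)=\int F_nh\,d\tau$, which tends to $\int Fh\,d\tau$ because $h\in L_2(\tau)$. Hence
$$c\le\int|F|\,d\tau\le M^{1/2}\Big(\int|F|^2\,d\tau\Big)^{1/2}\le\sqrt{M\|\varphi\|\,(4\alpha(T^m[u])+\varepsilon)} .$$
The limit $F$ depends on $\varepsilon$, but $c$ and the outer bound do not involve $F$, so we may let $\varepsilon\to0$: $2c\le4\sqrt{M\|\varphi\|\,\alpha(T^m[u])}$. Let $2c\uparrow\alpha_{p_\varphi}(S^m[u])$. $\square$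

## 6. Growth rates: proof of Theorem 1 and the rest of Corollary 2

**Proof of Theorem 1.** Let $t=r_{\rm ess}(T)$, $r=r(T)$, $\kappa=\kappa(T)$. Fix $q>\max\{t,\sqrt{\kappa r}\}$ and $\theta$ with $t<\theta<q$. Take $a$, $w$, $\varphi$ and $\gamma_n$ as in Section 4 for this $\theta$.

**Step 1: the growth of $\gamma_n$.** The purpose is to verify the hypothesis of (7). By Lemma B with $u=w$, for $n\ge1$,
$$\gamma_n\le4\sqrt{\|\varphi\|}\,\sqrt{\varphi(T^nw)}\,\sqrt{\alpha(T^n[w])} .$$
Here $\varphi(T^nw)\le\|\varphi\|\,\|T^n\|\,\|w\|$, so $\limsup_n\varphi(T^nw)^{1/n}\le r$, and $\limsup_n\alpha(T^n[w])^{1/n}\le\kappa$ by the definition of $\kappa$. Hence $\limsup_n\gamma_n^{1/n}\le\sqrt{\kappa r}<q$. As every $\gamma_n$ is finite and $q>0$, there is $C$ with $\gamma_n\le Cq^n$ for all $n\ge0$.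

**Step 2: the two inequalities.** By (7), $r_{\rm ess}(S)\le q$. Letting $q\downarrow\max\{t,\sqrt{\kappa r}\}$ gives the first inequality. Since $\kappa\le t\le r$, we have $t\le\sqrt{tr}$ and $\sqrt{\kappa r}\le\sqrt{tr}$, which is the second. For $t=0$ we get $r_{\rm ess}(S)=0$. $\blacksquare$

**Proof of Corollary 2 when $T^k$ is AM-compact.** For $n\ge k$ and $u\in E_+$, positivity gives $T^{n-k}[u]\subset[T^{n-k}u]$, so $T^n[u]\subset T^k[T^{n-k}u]$ is precompact. Hence $\kappa(T)=0$, and Theorem 1 gives $r_{\rm ess}(S)\le\max\{r_{\rm ess}(T),0\}=r_{\rm ess}(T)$. The case of AM-compact $S$ was done in Section 4. $\blacksquare$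

## 7. Equality for dominated operators, and cyclic weighted shifts for positive ones

**Proof of Theorem 3.** We use the operators $M_c$ of Section 1.

**Step 1: dominated operators.** The purpose is to attain $\sqrt{tr}$. For $0<t<r$ this is (4) and (5). For $t=r$ take $S=T=rI$ on $L_2(X)$: all three radii equal $r$. For $t=0$ take for $S=T$ the operator $f\mapsto r\big(\int f\,dx\big)w_\emptyset$, which is $r$ times a positive projection of rank one: $r(T)=r$ and $r_{\rm ess}(T)=r_{\rm ess}(S)=0$.

**Step 2: positive operators.** In (4) the operator $S$ is not positive. Dropping $M_{-c}$ to get a positive operator costs a factor $\frac12$. The purpose of the following construction is to pay this factor only once in $n$ steps. Let $0<t<r$, $c=\sqrt{t/r}$, $E=L_2(X)^n$ (an $L_2$-space over $n$ copies of $X$), and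
$$(Tx)_1=\tfrac r2(M_c+M_{-c})x_n,\qquad(Tx)_{i+1}=rM_cx_i\quad(1\le i<n).$$
Let $S$ be the same, but with first component $\frac r2M_cx_n$. For $n=1$ only the first components occur. Since $M_c$ and $M_{-c}$ are positive, $0\le S\le T$.

**Step 3: the radii.** We compute the $n$-th powers, which act coordinatewise. After $n$ steps each coordinate has passed through every entry of the cycle once, and the entries commute, so $T^n$ acts in each coordinate as $\frac{r^n}2(M_c+M_{-c})M_c^{n-1}$. This multiplies $w_F$ by $r^nc^{n|F|}$ if $|F|$ is even and by $0$ if $|F|$ is odd. The value $r^n$ occurs only at $F=\emptyset$, on a space of dimension $n$ in $E$; the next value is $r^nc^{2n}=t^n$, at $|F|=2$, with infinite multiplicity. Hence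
$$r(T)^n=r(T^n)=r^n,\qquad r_{\rm ess}(T)^n=r_{\rm ess}(T^n)=t^n .$$
Similarly $S^n$ acts in each coordinate as $\frac{r^n}2M_c^n$, with values $\frac{r^n}2c^{n|F|}$. Apart from $F=\emptyset$, which occurs with multiplicity $n$, the largest is $\frac12(rc)^n$, at $|F|=1$, with infinite multiplicity. So $r_{\rm ess}(S)^n=\frac12(rc)^n$, that is,
$$r_{\rm ess}(S)=2^{-1/n}\,rc=2^{-1/n}\sqrt{tr},$$
which tends to $\sqrt{tr}$ as $n\to\infty$. So no constant below $1$ would do in the bound for positive operators. $\blacksquare$

For $0\le S\le T$ with $0<r_{\rm ess}(T)<r(T)$ the examples only approach the bound; it is not claimed that equality is attained there.
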